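# The bouquet class is independent of all multi-vertex boundary classes on $\overline{\mathcal M}_{g,n}$

## Two theorems

We work over $\mathbb C$; all Chow groups have $\mathbb Q$-coefficients, and $2g-2+n>0$ throughout. For a stable graph $\Gamma$ of genus $g$ with $n$ legs, write $V=|V(\Gamma)|$, $E=|E(\Gamma)|$, $h^1(\Gamma)=E-V+1$, so that $g=h^1(\Gamma)+\sum_v g_v$. Put $\overline{\mathcal M}_\Gamma=\prod_v\overline{\mathcal M}_{g_v,n_v}$, with gluing map $\xi_\Gamma\colon\overline{\mathcal M}_\Gamma\to\overline{\mathcal M}_{g,n}$. For $0\le h\le g$ let $\Gamma_h$ be the graph with one vertex of genus $h$, with $g-h$ loops and all $n$ legs. The graph $\Gamma_0=\Gamma^{\mathrm{loop}}_{0,g,[n]}$ is the *bouquet*, and $(\xi_{\Gamma_0})_*1$ is the *bouquet class*, of codimension $g$. Finally let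
$$N^g=\sum_{|V(\Gamma)|\ge2}(\xi_\Gamma)_*A^*(\overline{\mathcal M}_\Gamma)\ \cap\ A^g(\overline{\mathcal M}_{g,n}).$$

**Theorem A.** There is a class $X_{g,n}\in A^{2g-3+n}(\overline{\mathcal M}_{g,n})$ with $\deg(X_{g,n}\cdot\zeta)=0$ for all $\zeta\in N^g$ and $\deg\big(X_{g,n}\cdot(\xi_{\Gamma_0})_*1\big)=(-2)^g$. Hence, if $c\,(\xi_{\Gamma_0})_*1+\zeta=0$ with $\zeta\in N^g$, then $c=0$.

**Theorem B.** Let $\varepsilon(\zeta)=(-2)^{-g}\deg(X_{g,n}\cdot\zeta)$ for $\zeta\in A^g(\overline{\mathcal M}_{g,n})$.

1. Every tautological class $\zeta\in R^g(\overline{\mathcal M}_{g,n})$ satisfies $\zeta\equiv\varepsilon(\zeta)\,(\xi_{\Gamma_0})_*1\pmod{N^g}$. So the image of $R^g$ in $A^g/N^g$ is exactly one-dimensional, spanned by the bouquet class.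
2. If $k_j\ge0$ are indexed by the $n+2(g-h)$ half-edges and legs of $\Gamma_h$, and $\sum_jk_j=h$, then
$$\varepsilon\Big((\xi_{\Gamma_h})_*\prod_j\psi_j^{k_j}\Big)=\prod_j\frac1{8^{k_j}(2k_j+1)!!}.$$

Consequently a combination $\sum_{h,k}c_{h,k}(\xi_{\Gamma_h})_*\psi^k$ of such one-vertex $\psi$-classes lies in $N^g$ if and only if $\sum_{h,k}c_{h,k}\prod_j\frac1{8^{k_j}(2k_j+1)!!}=0$.

## Stable graphs, the space $N^g$, and topological recursion relations

A stable graph records the topological type of a stable curve: vertices are components (with their geometric genera $g_v$), edges are nodes, legs are marked points, and $2g_v-2+n_v>0$ at each vertex, where $n_v$ counts the half-edges and legs at $v$. The map $\xi_\Gamma$ glues pointed curves along the edges; it raises codimension by $E$. For instance, $\overline{\mathcal M}_{1,1}$ has exactly two stable graphs: a genus-1 vertex with a leg, and a genus-0 vertex with a leg and a loop. The second is $\Gamma_0$, and $\overline{\mathcal M}_{\Gamma_0}=\overline{\mathcal M}_{0,3}$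 is a point. In general $\overline{\mathcal M}_{\Gamma_0}=\overline{\mathcal M}_{0,n+2g}$.

Recall $\psi_i=c_1(s_i^*\omega_\pi)$ and $\kappa_d=\pi_*(\psi_{n+1}^{d+1})$. A *decorated boundary class* is $(\xi_\Gamma)_*\big(\prod_v\alpha_v\big)$ with $\alpha_v$ a monomial in $\psi$ (possibly also $\kappa$) classes at $v$. A *topological recursion relation* is a linear relation among such classes involving only $\psi$ classes and boundary classes; it has degree $g$ if it holds in codimension $g$. Felix Janda and Xin Wang, in "Structures in topological recursion relations", arXiv:2601.20673 (2026), consider degree $g$ relations of the shape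
$$0=c\cdot(\xi_{\Gamma_0})_*1+\cdots,$$
where in the omitted terms all graphs have at least two vertices, there are no $\kappa$ classes, and no genus-$h$ vertex carries a $\psi$-monomial of degree $\ge h+\delta_h^0$. The question is whether $c$ must vanish.

Every omitted term lies in $N^g$, so Theorem A says yes: $c=0$, and of the hypotheses only "at least two vertices" is used. The proof pairs the relation with $X_{g,n}$ and gets $c\,(-2)^g=0$. Only intersection numbers enter, so the conclusion holds for relations in Chow, in cohomology, or modulo numerical equivalence.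

Theorem B says that "at least two vertices" cannot be dropped. For $\sum k_i=g$ it gives $\psi_1^{k_1}\cdots\psi_n^{k_n}\equiv\prod_i\frac1{8^{k_i}(2k_i+1)!!}\,(\xi_{\Gamma_0})_*1$ modulo $N^g$, so allowing the single one-vertex term $\psi_1^g$ already permits $c\ne0$. On $\overline{\mathcal M}_{1,1}$ this is the equality $\psi_1=\frac1{24}(\xi_{\Gamma_0})_*1$: the left side has degree $\frac1{24}$, and $(\xi_{\Gamma_0})_*1$ is the pushforward of a point, of degree $1$.

## Genus 0, pencils of cubics, and a divisor class on $\overline{\mathcal M}_2$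

**Genus 0.** The bouquet class is $1\in A^0$, and a graph with $V\ge2$ is connected, so has $E\ge1$ and contributes in codimension $\ge1$. Thus $N^0=0$ and $c=0$.

**Genus 1.** In codimension 1 a graph with $V\ge2$ must have $E=1$, $V=2$, $h^1=0$: a genus-1 vertex joined to a genus-0 vertex carrying a set $S$ of legs, $|S|\ge2$. So $N^1$ is spanned by the divisors $\delta_{0,S}$. The sensible first idea is a test curve that misses every $\delta_{0,S}$ but meets the locus of irreducible nodal curves. Take a general pencil of plane cubics. All members are irreducible with at most one node (reducible cubics and cuspidal cubics have codimension 2 in $\mathbb P^9$), some are nodal, and the general one is smooth. The nine base points are distinct and each is a smooth point of every member, because members meet transversally there. After blowing up the base points we get a family of stable curves with up to nine disjoint sections. For $1\le n\le9$ this is a curve in $\overline{\mathcal M}_{1,n}$ which is disjoint from all $\delta_{0,S}$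 and has positive degree on $(\xi_{\Gamma_0})_*1$. Hence $c=0$.

This stops at $n=10$: the pencil has only nine base points. For larger $g$ one needs something $g$-dimensional, orthogonal to all $(\xi_\Gamma)_*\alpha$ with $V\ge 2$ and *every* decoration $\alpha$.

**Genus 2, no markings.** A *class* will do instead of a family. Let $\xi\colon\overline{\mathcal M}_{1,1}\times\overline{\mathcal M}_{1,1}\to\overline{\mathcal M}_2$ be the gluing map and
$$Y=2\kappa_1+\xi_*1\in A^1(\overline{\mathcal M}_2).$$
First, $N^2$ is spanned by $(\xi_\Gamma)_*1$ for the graph $\Gamma$ with a genus-1 vertex joined to a genus-0 vertex with a loop. Indeed, with $E=1$ we have $\xi_*A^1(\overline{\mathcal M}_{1,1}^2)$, and $A^1(\overline{\mathcal M}_{1,1}^2)$ is spanned by pullbacks of the point class of either factor, represented by the boundary point. With $E=2$ and $V\ge2$, the two-vertex graphs are $\Gamma$ and two vertices of genera $1,0$ joined by two edges, and the latter is unstable, as is the chain with genera $1,0,1$.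

Now pull $Y$ back, using that $\kappa_1$ restricts additively to the vertices.

* On $\overline{\mathcal M}_\Gamma=\overline{\mathcal M}_{1,1}\times\overline{\mathcal M}_{0,3}$, $\kappa_1$ has degree $\int_{\overline{\mathcal M}_{1,2}}\psi_2^2=\frac1{24}$. The only separating node is the given one, and it can be matched with the edge of $\xi$ in two ways, each with excess class $-\psi-\psi'$; as $\psi'=0$ on $\overline{\mathcal M}_{0,3}$, $\xi_*1$ has degree $-\frac2{24}$. Total: $\frac2{24}-\frac2{24}=0$.
* On $\overline{\mathcal M}_{\Gamma_0}=\overline{\mathcal M}_{0,4}$ with loops $\{1,2\}$ and $\{3,4\}$, $\kappa_1$ has degree $\int_{\overline{\mathcal M}_{0,5}}\psi_5^2=1$. A separating node appears only at the boundary point $12|34$, transversally, again with two matchings, so $\xi_*1$ has degree $2$. Total: $2+2=4=(-2)^2$.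

So $Y$ proves $c=0$ here. We shall see below that $Y=X_{2,0}$.

## Degree-one stable maps to $\mathbb P^1$

The test class will be pushed forward from a space of maps. Let $M_{h,m}(d)=\overline{\mathcal M}_{h,m}(\mathbb P^1,d)$, with universal curve $\pi$ and universal map $f$. It has a virtual class of dimension $2h-2+2d+m$. Let $H$ be the point class on $\mathbb P^1$ and $H_i=ev_i^*H$, so $H_i^2=0$. For $2h-2+m>0$ let $p\colon M_{h,m}(d)\to\overline{\mathcal M}_{h,m}$ forget the map and stabilize. Let $\mathbb E=\pi_*\omega_\pi$ be the Hodge bundle and $\lambda_i=c_i(\mathbb E)$.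

The shape of a degree-one map is simple. Exactly one component $C_0$ of the domain is not contracted, and $f|_{C_0}\colon C_0\to\mathbb P^1$ is an isomorphism. A connected contracted piece has a single image point and $f|_{C_0}$ is injective, so each connected contracted piece meets $C_0$ in exactly one node.

**Example.** $M_{0,m}(1)$, $m\ge3$, is smooth and irreducible of dimension $m$, its virtual class is the usual one, and $ev\colon M_{0,m}(1)\to(\mathbb P^1)^m$ is birational: over distinct points it parametrizes $\mathbb P^1$ itself with those markings. Hence $\int_{M_{0,m}(1)}\prod_{j=1}^mH_j=1$.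

We use three facts.

**(F1) Degree zero.** For $2h-2+m>0$, $M_{h,m}(0)=\overline{\mathcal M}_{h,m}\times\mathbb P^1$ and $[M_{h,m}(0)]^{vir}=c_h(\mathbb E^\vee\boxtimes T_{\mathbb P^1})\cap[\overline{\mathcal M}_{h,m}\times\mathbb P^1]$.

**(F2) Splitting.** Let $\Gamma$ be a stable graph and $M^\Gamma=\overline{\mathcal M}_\Gamma\times_{\overline{\mathcal M}_{g,n}}M_{g,n}(1)$. For $v_0\in V(\Gamma)$ let $M_{\Gamma,v_0}$ be the pullback of $\prod_vM_{g_v,n_v}(\delta_{v,v_0})$ along the diagonal $\Delta\colon(\mathbb P^1)^E\to(\mathbb P^1)^{2E}$: tuples of maps, of degree 1 at $v_0$ and degree 0 elsewhere, that agree at the two halves of every edge. Let $h_{v_0}\colon M_{\Gamma,v_0}\to M^\Gamma$ be the gluing morphism. Then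
$$\xi_\Gamma^![M_{g,n}(1)]^{vir}=\sum_{v_0}(h_{v_0})_*\Delta^!\prod_v[M_{g_v,n_v}(\delta_{v,v_0})]^{vir}.$$
This is from Behrend, *Gromov–Witten invariants in algebraic geometry*, Invent. Math. 127 (1997) (the axioms "products", "glueing", "isogenies" of Behrend–Manin).

**(F3) Mumford's relation.** $c(\mathbb E)c(\mathbb E^\vee)=1$; in particular $\lambda_h^2=0$ on $\overline{\mathcal M}_{h,m}$ for $h\ge1$.

## Why the twist must be $\mathcal O(-2)$

Imposing $n$ point conditions $\prod H_i$ on $[M_{g,n}(1)]^{vir}$ leaves dimension $2g$. We need dimension $g$, so we must cut by a class of degree $g$.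

The first candidate is $c_g(\mathbb E^\vee)$. It fails already for $g=1$, $n=2$, in both ways it could. Let $Y'=p_*\big(c_1(\mathbb E^\vee)H_1H_2\cap[M_{1,2}(1)]^{vir}\big)$. The Hodge bundle on the space of maps is pulled back from $\overline{\mathcal M}_{1,2}$ and is trivial on $\overline{\mathcal M}_{\Gamma_0}$, so $Y'$ pairs to $0$ with the bouquet class. Now let $\Gamma$ have a genus-1 vertex $u$ joined by an edge to a genus-0 vertex $w$ with legs $1,2$. By (F2) there are two terms. If $v_0=u$, then $w$ is contracted, $H_1=H_2=x$ is the point class of the target $\mathbb P^1$ of $w$, and $x^2=0$ kills the term. If $v_0=w$, then (F1) gives $c_1(\mathbb E^\vee)\cdot c_1(\mathbb E^\vee\boxtimes T_{\mathbb P^1})=-\lambda_1(2x-\lambda_1)=-2x\lambda_1$ at $u$, and the term is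
$$\int_{\overline{\mathcal M}_{1,1}\times\mathbb P^1\times M_{0,3}(1)}(-2x\lambda_1)(x+H_e)H_1H_2=-\tfrac1{12}\ne0 .$$

Now twist. Use $R^1\pi_*f^*\mathcal O(k)$ in place of $\mathbb E^\vee=R^1\pi_*\mathcal O$. On a contracted vertex of genus $h\ge1$ the bundle becomes $\mathbb E^\vee\otimes\mathcal O(k)$ and meets the obstruction bundle $\mathbb E^\vee\otimes\mathcal O(2)$. If $a_1,\dots,a_h$ are the Chern roots of $\mathbb E$, then, since $H^2=0$,
$$c_h(\mathbb E^\vee\otimes\mathcal O(k))\,c_h(\mathbb E^\vee\otimes\mathcal O(2))=\prod_j(kH-a_j)(2H-a_j)=\prod_j\big(a_j^2-(k+2)Ha_j\big)=\lambda_h^2-(k+2)H\lambda_h\lambda_{h-1}.$$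
The first term vanishes by (F3). In genus 1 the second is $-(k+2)H\lambda_1$, so it vanishes only for $k=-2$; and for $k=-2$ it vanishes in every genus. Moreover each loop of the bouquet will contribute $c_1$ of the twisting bundle at its node, $-2H$, which is not zero. The price is the rank: $R^1\pi_*f^*\mathcal O(-2)$ has rank $g+1$, not $g$. A trivial line subbundle will repair this.

## The bundle $Q$ and the test class $X_{h,m}$

On $M_{h,m}(1)$ put $B=B_{h,m}=R^1\pi_*f^*\mathcal O(-2)$.

**Lemma 1.** $\pi_*f^*\mathcal O(-2)=0$ and $B$ is a vector bundle of rank $h+1$. Pullback defines a trivial line subbundle $H^1(\mathbb P^1,\mathcal O(-2))\otimes\mathcal O\subset B$.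

*Proof.* Let $f\colon C\to\mathbb P^1$ have degree 1. A section of $f^*\mathcal O(-2)$ vanishes on $C_0\cong\mathbb P^1$, where the bundle has degree $-2$. On each connected contracted piece the bundle is trivial, so the section is constant there; it vanishes at the node on $C_0$, hence everywhere. So $h^0=0$, and $\chi=-2+1-h=-1-h$ gives $h^1=h+1$ at every point. By cohomology and base change $\pi_*=0$ and $B$ is a bundle with fibre $H^1(C,f^*\mathcal O(-2))$. At each point, the composite
$$H^1(\mathbb P^1,\mathcal O(-2))\to H^1(C,f^*\mathcal O(-2))\to H^1(C_0,f^*\mathcal O(-2))$$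
is an isomorphism because $C_0\to\mathbb P^1$ is one. So the first map is injective on every fibre, and its image is a line subbundle. $\square$

Let $Q=Q_{h,m}$ be the quotient, of rank $h$; then $c(Q)=c(B)$. For $2h-2+m>0$ define
$$X_{h,m}=p_*\Big(c_h(Q)\prod_{i=1}^mH_i\cap[M_{h,m}(1)]^{vir}\Big).\tag{1}$$
Its dimension is $(2h+m)-h-m=h$, so its codimension in $\overline{\mathcal M}_{h,m}$ is $2h-3+m$. For $h=0$, $m\ge3$ we have $Q=0$, and the example above gives $\deg X_{0,m}=1$.

## Restricting to a boundary stratum: proof of Theorem A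

Fix $\Gamma$ and $\alpha\in A^*(\overline{\mathcal M}_\Gamma)$ with $(\xi_\Gamma)_*\alpha\in A^g$.

**Step 1: reduce the pairing to the spaces $M_{\Gamma,v_0}$.** This turns the pairing into a sum over the vertex that carries the degree. By the projection formula, $\deg(X_{g,n}\cdot(\xi_\Gamma)_*\alpha)=\deg(\alpha\cdot\xi_\Gamma^!X_{g,n})$. The map $\xi_\Gamma^!$ commutes with proper pushforward and with Chern classes, so it can be moved onto the virtual class. As $c_g(Q)=c_g(B)$, (F2) gives
$$\deg\big(X_{g,n}\cdot(\xi_\Gamma)_*\alpha\big)=\sum_{v_0}\mathcal I_{v_0},\qquad\mathcal I_{v_0}=\deg\Big(\alpha\,c_g(B)\prod_{i=1}^nH_i\cap\Delta^!\prod_v[M_{g_v,n_v}(\delta_{v,v_0})]^{vir}\Big).\tag{2}$$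
Here $\alpha$ is pulled back from $\overline{\mathcal M}_\Gamma$ and $B$ from $M_{g,n}(1)$; by base change $B$ is $R^1\pi_*f^*\mathcal O(-2)$ for the glued family of maps over $M_{\Gamma,v_0}$.

**Step 2: factor $c_g(B)$ over the vertices and edges.** The glued curve over $M_{\Gamma,v_0}$ consists of curves $C_v$ meeting along the nodes $e\in E(\Gamma)$. Let $L_e=ev_e^*\mathcal O(-2)$, and for $v\ne v_0$ let $L_v=ev_v^*\mathcal O(-2)$, where $ev_v$ is the constant value of the map on $C_v$. On $C_v$ with $v\ne v_0$ the bundle $f^*\mathcal O(-2)$ is pulled back from $L_v$, so its $\pi_*$ and $R^1\pi_*$ are $L_v$ and $\mathbb E_v^\vee\otimes L_v$. On $C_{v_0}$ they are $0$ and $B_{v_0}$. Push forward the normalization sequence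
$$0\to f^*\mathcal O(-2)\to\bigoplus_vf_v^*\mathcal O(-2)\to\bigoplus_eL_e\to0 .$$
In $K$-theory, $\pi_*-R^1\pi_*$ of the left term is $-[B]$, so
$$[B]=[B_{v_0}]+\sum_{v\ne v_0}\big([\mathbb E_v^\vee\otimes L_v]-[L_v]\big)+\sum_e[L_e].$$
The negative terms cancel against edges. Choose a spanning tree $T$ rooted at $v_0$ and let $e(v)$ be the edge from $v\ne v_0$ to its parent. Its node lies on $C_v$, so $L_{e(v)}\cong L_v$, and $v\mapsto e(v)$ is a bijection from the vertices other than $v_0$ to the edges of $T$. Therefore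
$$[B]=[B_{v_0}]+\sum_{v\ne v_0}[\mathbb E_v^\vee\otimes L_v]+\sum_{e\notin T}[L_e].$$
Since $c(B_{v_0})=c(Q_{v_0})$, the class $c(B)$ is the total Chern class of a sum of bundles of total rank $g_{v_0}+\sum_{v\ne v_0}g_v+h^1(\Gamma)=g$. Its degree-$g$ part is the product of top Chern classes:
$$c_g(B)=c_{g_{v_0}}(Q_{v_0})\prod_{v\ne v_0}c_{g_v}(\mathbb E_v^\vee\otimes L_v)\prod_{e\notin T}c_1(L_e).\tag{3}$$

**Step 3: a contracted vertex of positive genus kills the term.** Suppose $v\ne v_0$ has $g_v\ge1$. The bundle $\mathbb E_v^\vee\otimes L_v$ is pulled back from the factor $M_{g_v,n_v}(0)=\overline{\mathcal M}_{g_v,n_v}\times\mathbb P^1$, so its top Chern class may be moved inside $\Delta^!$. By (F1) and $T_{\mathbb P^1}=\mathcal O(2)$, the factor at $v$ is then capped with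
$$c_{g_v}(\mathbb E_v^\vee\otimes L_v)\,c_{g_v}(\mathbb E_v^\vee\otimes L_v^{-1})=\prod_j(\ell-a_j)(-\ell-a_j)=\prod_j(a_j^2-\ell^2)=\prod_ja_j^2=\lambda_{g_v}^2=0,$$
where $a_j$ are the Chern roots of $\mathbb E_v$, $\ell=c_1(L_v)$, $\ell^2=0$, and the last equality is (F3). So $\mathcal I_{v_0}=0$.

**Step 4: write the remaining terms as integrals over a product.** Now let all $v\ne v_0$ have genus $0$. Then $M_{0,n_v}(0)=\overline{\mathcal M}_{0,n_v}\times\mathbb P^1$ with its usual fundamental class; let $x_v$ be the point class on this $\mathbb P^1$. After pushing forward to the product of the spaces $M_{g_v,n_v}(\delta_{v,v_0})$, the operation $\Delta^!$ becomes multiplication by the diagonal classes, one for each edge $e=\{e',e''\}$; since $[\Delta_{\mathbb P^1}]=H\otimes1+1\otimes H$, the factor is $H_{e'}+H_{e''}$. Also $c_1(L_e)=-2H_{e'}$ for a chosen half $e'$. So $\mathcal I_{v_0}$ is the integral over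
$$[M_{g_{v_0},n_{v_0}}(1)]^{vir}\times\prod_{v\ne v_0}\overline{\mathcal M}_{0,n_v}\times(\mathbb P^1)^{V-1}$$
of $\alpha\cdot c_{g_{v_0}}(Q_{v_0})\cdot R$, where
$$R=\prod_{e=\{e',e''\}}(H_{e'}+H_{e''})\prod_{e\notin T}(-2H_{e'})\prod_{i=1}^nH_i,\tag{4}$$
and $H_j$ means $x_v$ for every half-edge or leg $j$ at a vertex $v\ne v_0$.

**Step 5: stability makes $R$ integrate to zero when $V\ge2$.** Only $R$ involves $(\mathbb P^1)^{V-1}$. Integrating over it extracts the coefficient of $\prod_{v\ne v_0}x_v$, which is a homogeneous polynomial in the $n_{v_0}$ classes $H_j$ at $v_0$, of degree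
$$E+h^1(\Gamma)+n-(V-1)=2h^1(\Gamma)+n.$$
Because $H_j^2=0$, it vanishes if $n_{v_0}<2h^1+n$. Now $\sum_vn_v=n+2E=n+2h^1+2(V-1)$, and stability of a genus-0 vertex means $n_v\ge3$. Hence
$$n_{v_0}\le n+2h^1+2(V-1)-3(V-1)=n+2h^1-(V-1),$$
which is less than $n+2h^1$ when $V\ge2$. So $\mathcal I_{v_0}=0$. With Step 3, the pairing is $0$ for every $\Gamma$ with $V\ge2$ and every $\alpha$; thus $X_{g,n}$ is orthogonal to $N^g$.

As an illustration, let $g=2$, $n=0$, and let $\Gamma$ have two genus-0 vertices joined by three edges. With the halves $e'$ chosen at $v_0$, $R=4H_1H_2(H_1+x)(H_2+x)(H_3+x)$. As $H_i^2=0$, $H_1H_2(H_1+x)(H_2+x)=H_1H_2x^2=0$, so $R=0$. The count says the same: degree $4$ is needed in three classes $H_j$.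

**Step 6: one vertex.** This computes the bouquet pairing and a formula for Theorem B. If $V=1$, then $\Gamma=\Gamma_h$, $T=\emptyset$, and each loop contributes $(H_{e'}+H_{e''})(-2H_{e'})=-2H_{e'}H_{e''}$. So $R=(-2)^{g-h}\prod_{\text{all }j}H_j$ and
$$\deg\big(X_{g,n}\cdot(\xi_{\Gamma_h})_*\alpha\big)=(-2)^{g-h}\deg\big(X_{h,n+2(g-h)}\cdot\alpha\big).\tag{5}$$
For $h=0$, $\alpha=1$, we have $n+2g\ge3$ and $\deg X_{0,n+2g}=1$, so the pairing with the bouquet class is $(-2)^g$. Pairing $c\,(\xi_{\Gamma_0})_*1+\zeta=0$ with $X_{g,n}$ gives $c\,(-2)^g=0$, hence $c=0$. This proves Theorem A. $\blacksquare$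

For example, $X_{1,1}\in A^0(\overline{\mathcal M}_{1,1})=\mathbb Q$ must be $-2$, since the bouquet class has degree $1$.

## Tautological classes modulo $N^g$: proof of Theorem B(1)

**Step 1: push $\zeta$ to curves with a rational component.** By Graber–Vakil (*Relative virtual localization and vanishing of tautological classes on moduli spaces of curves*, Duke Math. J. 130 (2005), Theorem $\star$), a tautological class of codimension $i$ on $\overline{\mathcal M}_{g,n}$ vanishes on the open set of curves having fewer than $i-g+1$ genus-0 components. With $i=g$: a class $\zeta\in R^g$ vanishes off the locus $Z$ of curves with at least one genus-0 component. This $Z$ is the union of the images of $\xi_\Gamma$ over graphs $\Gamma$ with a genus-0 vertex: when a genus-0 vertex degenerates, it becomes a tree of genus-0 vertices, so each such image lies in $Z$. It is a finite union of closed sets, hence closed.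

**Step 2: read off the one-vertex part.** By excision $\zeta$ comes from $A_*(Z)$. The finite map from the disjoint union of the $\overline{\mathcal M}_\Gamma$ to $Z$ is surjective, hence surjective on Chow groups with $\mathbb Q$-coefficients. So $\zeta=\sum_\Gamma(\xi_\Gamma)_*\alpha_\Gamma$ over graphs with a genus-0 vertex. The only one-vertex graph among them is $\Gamma_0$, and since its class already has codimension $g$, $\alpha_{\Gamma_0}\in A^0(\overline{\mathcal M}_{0,n+2g})=\mathbb Q$. Thus $\zeta\equiv c\,(\xi_{\Gamma_0})_*1$ modulo $N^g$. Applying $\varepsilon$, which by Theorem A vanishes on $N^g$ and is $1$ on the bouquet class, gives $c=\varepsilon(\zeta)$. The same two properties show $(\xi_{\Gamma_0})_*1\notin N^g$, so the image of $R^g$ is exactly one-dimensional. $\blacksquare$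

## Localization on $M_{g,m}(1)$

For $\sum k_i=g$ let $I_g(k_1,\dots,k_m)=\int_{\overline{\mathcal M}_{g,m}}X_{g,m}\prod_i\psi_i^{k_i}$. By (5), the left side of Theorem B(2) is $(-2)^{-g}(-2)^{g-h}I_h(k)=(-2)^{-h}I_h(k)$. As $(-2)^{-h}(-1)^h4^{-h}=8^{-h}$, it suffices to prove
$$I_h(k)=(-1)^h\prod_j\frac1{4^{k_j}(2k_j+1)!!}.$$
For $h=0$ this is $\deg X_{0,m}=1$. From now on we write $g$ for $h$ and assume $g\ge1$; then $\sum k_i=g$ forces $m\ge1$.

**Step 1: an equivariant lift.** The purpose is to get many formulas for the same number, and some vanishing for free. Let $\mathbb C^*$ act on $\mathbb P^1$ with weight $t$ on $T_0$ and $-t$ on $T_\infty$, and linearize $\mathcal O(-2)=T^*_{\mathbb P^1}$ canonically. Then $H^1(\mathbb P^1,T^*)$ has weight $0$ and $Q$ is equivariant. Split $\{1,\dots,m\}=A_1\sqcup A_2$ with $A_1\ne\emptyset$, and put $m_2=|A_2|$. Lift $H_i$ to $ev_i^*[0]$ for $i\in A_1$ and to $ev_i^*[\infty]$ for $i\in A_2$. Let $X^T$ be the equivariant version of (1). As $\mathbb C^*$ acts trivially on $\overline{\mathcal M}_{g,m}$,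 $X^T\in A^*(\overline{\mathcal M}_{g,m})[t]$; it is homogeneous of degree $2g-3+m$ and becomes $X_{g,m}$ at $t=0$. With $K=\sum k_i$, counting degrees gives
$$\int X^T\prod\psi_i^{k_i}=\mathrm{const}\cdot t^{K-g},\quad\text{equal to }0\text{ if }K<g\text{ and to }I_g(k)\text{ if }K=g,\tag{6}$$
because there are no negative powers of $t$.

**Step 2: fixed loci and vertex contributions.** Virtual localization (Graber–Pandharipande) writes the integral as a sum over fixed loci $F$ of $\int_{[F]^{vir}}(\text{integrand})/e(N^{vir})$. A fixed degree-one map has its nodes and markings on $C_0$ only over $0$ and $\infty$. So there is a contracted curve of genus $g_1$ over $0$ and one of genus $g_2$ over $\infty$, $g_1+g_2=g$, each possibly reduced to a point. Since $[0]$ restricts to $0$ at $\infty$ and conversely, only loci with exactly $A_1$ over $0$ and $A_2$ over $\infty$ contribute. If both vertices are stable, $F=\overline{\mathcal M}_{g_1,A_1\cup\bullet}\times\overline{\mathcal M}_{g_2,A_2\cup\bullet'}$. The vertex over $0$ is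 not stable exactly when $(g_1,A_1)$ is $(0,\{i\})$ (the marking sits at $0\in C_0$) or $(0,\emptyset)$. As $g\ge1$, at most one vertex is unstable.

The ingredients, with $\mathbb E_1,\mathbb E_2$ the Hodge bundles of the two vertices (zero for an unstable vertex), are as follows.

* $(H^0-H^1)(f^*T)=[t]+[0]+[-t]-\mathbb E_1^\vee\otimes T_0-\mathbb E_2^\vee\otimes T_\infty$, from the normalization sequence.
* Smoothing the node at a stable vertex contributes $t-\psi_\bullet$ over $0$ and $-t-\psi_{\bullet'}$ over $\infty$ to $e(N^{vir})$.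
* Automorphisms of $C_0$ fixing its special points: if the vertex over $0$ is $(0,\emptyset)$, vector fields need not vanish at $0$, which gives an extra factor $t$ in $1/e(N^{vir})$; over $\infty$ it is $-t$.
* $Q=\mathbb E_1^\vee\otimes T_0^*+\mathbb E_2^\vee\otimes T_\infty^*$, by the same sequence as in the proof of (3), after removing the weight-$0$ line $H^1(\mathbb P^1,T^*)$.
* $[0]$ restricts to $t$ at $0$, and $[\infty]$ to $-t$ at $\infty$.

The terms $\mathbb E_1^\vee\otimes T_0$ and $\mathbb E_2^\vee\otimes T_\infty$ are moving, so $[F]^{vir}=[F]$. At a stable vertex over $0$ the Hodge classes combine, with Chern roots $a_j$ and (F3), to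
$$\prod_j(t-a_j)(-t-a_j)=(-1)^{g_1}\prod_j(t-a_j)(t+a_j)=(-1)^{g_1}t^{2g_1}.$$
Assigning the factor $1/t$ of $H^0$ to the vertex over $0$ and $1/(-t)$ to the one over $\infty$, the vertex over $0$ with its insertions contributes
$$\frac{t^{|A_1|}(-1)^{g_1}t^{2g_1}}{t(t-\psi_\bullet)}\ \text{(stable)},\qquad 1\ \text{ for }(0,\{i\}),\qquad 1\ \text{ for }(0,\emptyset),\tag{7}$$
the last two being $t\cdot\frac1t$. The vertex over $\infty$ contributes the same with $t\to-t$.

The classes $\psi_i$ are pulled back from $\overline{\mathcal M}_{g,m}$. If both vertices are stable, $C_0$ is contracted by stabilization and $\psi_i$ is $\psi_i$ on its vertex. If one vertex is $(0,\{i\})$, the node on the other vertex becomes the marking $i$. If one is $(0,\emptyset)$, the node on the other vertex is forgotten.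

**Example.** For $X_{1,1}$ with $A_1=\{1\}$ there are two loci. The locus $(0,\{1\})$, $(1,\emptyset)$ gives $\frac{-t^2}{t(t+\psi)}=-1+\frac{\psi}{t}$ on $\overline{\mathcal M}_{1,1}$. The locus $(1,\{1\})$, $(0,\emptyset)$ gives the pushforward of $\frac{-t^3}{t(t-\psi_\bullet)}=-t-\psi_\bullet-\frac{\psi_\bullet^2}t$ along $\overline{\mathcal M}_{1,2}\to\overline{\mathcal M}_{1,1}$, that is, $-1-\frac{\kappa_1}t$. The sum is $-2$, because $\psi_1$ and $\kappa_1$ both have degree $\frac1{24}$.

The vertex rule also applies to $X_{2,0}$ with both $A_i$ empty. The loci with all genus on one side give $\sum_at^{2-a}\pi_*\psi^a$ and $\sum_a(-1)^at^{2-a}\pi_*\psi^a$, and in codimension 1 they add up to $2\kappa_1$ (in codimension 0 they cancel). The locus $(1,\emptyset),(1,\emptyset)$ gives $\xi_*1$ in codimension 1. So $X_{2,0}=2\kappa_1+\xi_*1$, the class $Y$ met before.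

## A generating function for the localization sum

Let $\langle\tau_{a_1}\cdots\tau_{a_r}\rangle_g=\int_{\overline{\mathcal M}_{g,r}}\prod\psi_i^{a_i}$, which is zero unless $\sum a_i=3g-3+r$, and zero in the stable range if some $a_i<0$. Add the convention $\langle\tau_k\tau_a\rangle_0:=(-1)^k\delta_{a,-1-k}$. For a nonempty index set $A$ put
$$F_A(k;y)=\sum_{g\ge0}\Big\langle\prod_{i\in A}\tau_{k_i}\,\tau_a\Big\rangle_gy^a,\qquad a=3g-2+|A|-\sum_{i\in A}k_i,$$
and for the empty set
$$F_\emptyset(y)=y^{-2}+\sum_{g\ge1}\langle\tau_{3g-2}\rangle_gy^{3g-2}=y^{-2}e^{y^3/24}.$$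

The last equality is $\langle\tau_{3g-2}\rangle_g=\frac1{24^gg!}$. It follows from Witten's KdV equations (Kontsevich's theorem), which we need again later: for $k\ge1$,
$$(2k+1)\langle\langle\tau_k\tau_0^2\rangle\rangle=\langle\langle\tau_{k-1}\tau_0\rangle\rangle\langle\langle\tau_0^3\rangle\rangle+2\langle\langle\tau_{k-1}\tau_0^2\rangle\rangle\langle\langle\tau_0^2\rangle\rangle+\tfrac14\langle\langle\tau_{k-1}\tau_0^4\rangle\rangle.\tag{8}$$
Here double brackets are partial derivatives, in the variables $t_a$ dual to the $\tau_a$, of the generating function of all ordinary (stable) brackets. Set all $t_a=0$ and $k=3g$. By the string equation $\langle\tau_{3g}\tau_0^2\rangle_g=\langle\tau_{3g-1}\tau_0\rangle_g=\langle\tau_{3g-2}\rangle_g=:b_g$; also $\langle\tau_0^3\rangle=1$, $\langle\tau_0^2\rangle=0$, and $\langle\tau_{3g-1}\tau_0^4\rangle$ lives in genus $g-1$ and equals $b_{g-1}$, with $b_0:=1=\langle\tau_2\tau_0^4\rangle_0$. So $(6g+1)b_g=b_g+\frac14b_{g-1}$, i.e. $b_g=\frac{b_{g-1}}{24g}$.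

**Lemma 2.** For $g\ge1$, $A_1\neq\emptyset$ and $K\le g$,
$$\int X^T\prod\psi_i^{k_i}=(-1)^{g+m_2}\,t^{K-g}\,[y^{3g-4+m-K}]\;F_{A_1}(k_{A_1};y)\,F_{A_2}(k_{A_2};-y).\tag{9}$$

*Proof.* On the right, exponents $a=3g_1-2+|A_1|-K_1$ and $b=3g_2-2+m_2-K_2$ (where $K_i=\sum_{A_i}k_j$) add up to $3g-4+m-K$ exactly when $g_1+g_2=g$. So the terms of the right side are indexed by the pairs $(g_1,g_2)$, as are the fixed loci. We match them.

*Both vertices stable.* By (7) the prefactor is $t^{|A_1|}(-t)^{m_2}(-1)^gt^{2g}=(-1)^{g+m_2}t^{2g+m}$, and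
$$\frac1{t(t-\psi)}\cdot\frac1{t(t+\psi')}=\sum_{a,b\ge0}t^{-4-a-b}\psi^a(-\psi')^b.$$
Dimensions force the above $a$ and $b$, and $2g+m-4-(3g-4+m-K)=K-g$. This is the corresponding term of (9).

*$(0,\{i\})$ over $0$.* Here $A_1=\{i\}$, $m_2=m-1$, and the contribution is
$$\int\frac{(-t)^{m-1}(-1)^gt^{2g}}{t(t+\psi_{\bullet'})}\cdots=(-1)^{g+m-1}\sum_{b'\ge0}t^{2g+m-3-b'}(-1)^{b'}\Big\langle\tau_{k_i+b'}\prod_{j\in A_2}\tau_{k_j}\Big\rangle_g,$$
since $\psi_i$ is now $\psi_{\bullet'}$. Only $b'=3g-3+m-K$ can contribute, with power $t^{K-g}$; and $b'\ge2g-3+m\ge0$, so it does occur in the sum. In (9) the corresponding term has $a=-1-k_i$ with coefficient $(-1)^{k_i}$, and $b=k_i+b'$ with sign $(-1)^{k_i+b'}$. The product of signs is $(-1)^{b'}$, as required.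

*$(0,\{i\})$ over $\infty$.* Here $m_2=1$ and the contribution is $(-1)^g\sum_{a'\ge0}t^{2g+m-3-a'}\big\langle\tau_{k_i+a'}\prod_{j\in A_1}\tau_{k_j}\big\rangle_g$, where again only $a'=3g-3+m-K\ge0$ matters. In (9) the factor from $A_2$ is $(-1)^{k_i}(-y)^{-1-k_i}=-y^{-1-k_i}$, the prefactor is $(-1)^{g+1}$, and $a=k_i+a'$. These agree.

*$(0,\emptyset)$ over $\infty$.* Here $A_2=\emptyset$ and the contribution is
$$(-1)^g\sum_at^{2g+m-2-a}\int_{\overline{\mathcal M}_{g,m+1}}\psi_\bullet^a\prod\pi^*\psi_i^{k_i},$$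
where only $a=3g-2+m-K\ge2g-2+m\ge1$ matters. On $\overline{\mathcal M}_{g,m+1}$ we have $\psi_i=\pi^*\psi_i+D_{i\bullet}$ and $\psi_\bullet D_{i\bullet}=0$, so $\psi_\bullet\,\pi^*\psi_i^k=\psi_\bullet\psi_i^k$; since $a\ge1$ the integral is $\langle\prod\tau_{k_i}\tau_a\rangle_g$. In (9) the factor from $A_2$ is $(-y)^{-2}=y^{-2}$, the sign is $(-1)^g$, and the same $a$ is extracted. $\square$

## Leading terms and multiplicativity

For $A\ne\emptyset$, $m=|A|$, $K=\sum_Ak_i$, put $G_A(k;y)=e^{-y^3/24}F_A(k;y)$. Only the exponents $3g-2+m-K$ with $g\ge0$ occur in it.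

**Step 1: $G_A$ is a Laurent polynomial with a known top term.** Take $A_1=A$, $A_2=\emptyset$ in (9). Since $F_\emptyset(-y)=y^{-2}e^{-y^3/24}$, the product there is $y^{-2}G_A(k;y)$. Comparing with (6), for $g\ge1$:
$$[y^{3g-2+m-K}]\,G_A(k;y)=\begin{cases}0&g>K,\\(-1)^gI_g(k)&g=K.\end{cases}$$
So
$$G_A(k;y)=J(k)\,y^{2K-2+m}+(\text{lower powers}),\qquad J(k)=(-1)^KI_K(k)\ \ (K\ge1).\tag{10}$$
For $K=0$ only the $g=0$ coefficient survives; it is $\langle\tau_0^m\tau_{m-2}\rangle_0=1$ (for $m=1$ by the convention). So $G_A(0,\dots,0;y)=y^{m-2}$ and $J(0,\dots,0)=1$.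

To see (10) at work, take $m=1$, $k=1$. The dilaton equation gives $\langle\tau_1\tau_{3g-2}\rangle_g=\frac{2g-1}{24^gg!}$ for $g\ge1$, and for $g=0$ the convention gives $-1$, the value of the same formula. With $u=y^3/24$, $F=y^{-2}\sum_g(2g-1)\frac{u^g}{g!}=y^{-2}(2u-1)e^u$, so $G=\frac1{12}y-y^{-2}$. The top power is $y^{2K-2+m}=y$, and $J(1)=\frac1{12}$, in agreement with $I_1(1)=\int(-2)\psi_1=-\frac1{12}$.

**Step 2: $J$ is multiplicative.** Use a different splitting of the same markings. Let $A_1,A_2\ne\emptyset$, $m_i=|A_i|$, and $K=g\ge1$. The exponentials cancel: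
$$F_{A_1}(y)F_{A_2}(-y)=G_{A_1}(y)\,G_{A_2}(-y).$$
By (10) the highest possible power of this product is $y^{(2K_1-2+m_1)+(2K_2-2+m_2)}=y^{2g-4+m}$, and the power extracted in (9) is $3g-4+m-K=2g-4+m$, the same one. So (6) and (9) give
$$I_g(k)=(-1)^{g+m_2}J(k_{A_1})J(k_{A_2})(-1)^{2K_2-2+m_2}=(-1)^gJ(k_{A_1})J(k_{A_2}),$$
i.e. $J(k)=J(k_{A_1})J(k_{A_2})$. For $K=0$ this holds as $1=1\cdot1$. By induction on $m$, $J(k_1,\dots,k_m)=\prod_iJ(k_i)$.

## The one-variable recursion from KdV: end of the proof of Theorem B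

It remains to find $J(k)$ for a single index $k\ge1$, by reading off the top power of $y$ in (8). Differentiate (8) in $t_a$ and set all $t=0$. With $\langle\tau_0^2\rangle=0$ and $\langle\tau_0^3\rangle=1$,
$$(2k+1)\langle\tau_k\tau_0^2\tau_a\rangle=\langle\tau_{k-1}\tau_0\tau_a\rangle+\langle\tau_{k-1}\tau_0\rangle\langle\tau_0^3\tau_a\rangle+2\langle\tau_{k-1}\tau_0^2\rangle\langle\tau_0^2\tau_a\rangle+\tfrac14\langle\tau_{k-1}\tau_0^4\tau_a\rangle.$$
Multiply by $y^ae^{-y^3/24}$ and sum over $a\ge0$. Every series that appears has $|A|\ge2$, so no conventional bracket is involved, and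
$$(2k+1)G(k,0,0;y)=G(k-1,0;y)+\langle\tau_{k-1}\tau_0\rangle G(0,0,0;y)+2\langle\tau_{k-1}\tau_0^2\rangle G(0,0;y)+\tfrac14G(k-1,0,0,0,0;y).$$
By (10) the powers of $y$ are at most $2k+1$ on the left, and at most $2k-2$, $1$, $0$ and $2k+1$ in the four terms on the right. As $k\ge1$, only the last can reach $y^{2k+1}$. Comparing coefficients of $y^{2k+1}$, and using multiplicativity with $J(0)=1$,
$$(2k+1)\,J(k)=\tfrac14\,J(k-1),\qquad\text{so}\qquad J(k)=\frac1{4^k(2k+1)!!}.$$
Hence $I_g(k)=(-1)^gJ(k)=(-1)^g\prod_i\frac1{4^{k_i}(2k_i+1)!!}$, which is what Theorem B(2) was reduced to. $\blacksquare$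

For the final "if and only if", let $\zeta=\sum c_{h,k}(\xi_{\Gamma_h})_*\psi^k$. It is tautological, of codimension $(g-h)+h=g$ in each term. If $\zeta\in N^g$, then $\varepsilon(\zeta)=0$ by Theorem A; if $\varepsilon(\zeta)=0$, then $\zeta\in N^g$ by Theorem B(1). By Theorem B(2), $\varepsilon(\zeta)=\sum c_{h,k}\prod_j\frac1{8^{k_j}(2k_j+1)!!}$.

**Example.** On $\overline{\mathcal M}_2$ take $\Gamma_1$, a genus-1 vertex with one loop, and decorate one half-edge with $\psi_1$. The theorem predicts $\deg\big(X_{2,0}\cdot(\xi_{\Gamma_1})_*\psi_1\big)=\frac{4}{24}=\frac16$. Directly, on $\overline{\mathcal M}_{1,2}$ the class $2\kappa_1\psi_1$ has degree $2\langle\tau_1\tau_0\tau_2\rangle_1=2\big(\langle\tau_0\tau_2\rangle_1+\langle\tau_1\tau_1\rangle_1\big)=2\big(\tfrac1{24}+\tfrac1{24}\big)=\tfrac16$. The class $\xi_*1$ pulls back to $2\delta_{0,\{1,2\}}$, on which $\psi_1$ vanishes. The total is $\frac16$.
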